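\title{An $L^1$ comparison for Robin problems via a pointwise bound for the torsion function}

\begin{abstract}
Let $u$ solve $-\Delta u=f\ge0$ in a bounded Lipschitz open set $\Omega\subset\mathbb R^N$ with the Robin condition $\partial_\nu u+\beta u=0$, $\beta>0$, and let $v$ solve the same problem in the ball of equal volume with $f$ replaced by its Schwarz rearrangement. We prove that $\|u\|_{L^1}\le\|v\|_{L^1}$ for every $N\ge2$, which answers a question of Alvino, Nitsch and Trombetti. By duality the inequality follows from a pointwise bound: the rearrangement of the Robin torsion function of $\Omega$ lies below the torsion function of the ball. We prove this bound by a sup-convolution that turns the Robin problem into a Dirichlet problem on a set of no larger volume. We also characterize equality and show that the comparison fails in $L^{p,q}$ for $p>N/(N-1)$.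
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $N\ge2$, let $\beta>0$, and let $\Omega\subset\mathbb R^N$ be a bounded open set with Lipschitz boundary and outer unit normal $\nu$; it need not be connected. Given a nonnegative $f\in L^2(\Omega)$, $f\not\equiv0$, let $u\in H^1(\Omega)$ be the weak solution of $-\Delta u=f$ in $\Omega$, $\partial_\nu u+\beta u=0$ on $\partial\Omega$, that is,
\begin{equation}\label{eq:robin}
\int_\Omega\nabla u\cdot\nabla\phi\,dx+\beta\int_{\partial\Omega}u\phi\,d\mathcal H^{N-1}=\int_\Omega f\phi\,dx\qquad\text{for all }\phi\in H^1(\Omega).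
\end{equation}
Write $\omega_N=|B_1|$ and let $\Omega^\sharp=B_R$ be the ball centered at the origin with $|\Omega^\sharp|=|\Omega|$. For a measurable function $g$ on $\Omega$, the distribution function and the decreasing Schwarz rearrangement are
\[
\mu_g(t)=|\{x\in\Omega:|g(x)|>t\}|,\qquad g^\sharp(x)=\sup\{t\ge0:\mu_g(t)>\omega_N|x|^N\}\quad(x\in\Omega^\sharp),
\]
with $\sup\emptyset=0$. Thus $g^\sharp$ is radial and nonincreasing in $|x|$, and its superlevel sets are centered balls with the same volumes as those of $|g|$. Let $v\in H^1(\Omega^\sharp)$ solve \eqref{eq:robin} with $\Omega^\sharp$ and $f^\sharp$ in place of $\Omega$ and $f$. In which sense is $v$ larger than $u$?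

For the Dirichlet condition, formally $\beta=\infty$, the comparison holds pointwise, on every bounded open set.

\begin{theorem}[Talenti \cite{Tal}]\label{thm:talenti}
Let $Z\subset\mathbb R^N$ be a bounded open set and $0\le h\in L^2(Z)$. If $\zeta\in H^1_0(Z)$ solves $-\Delta\zeta=h$ and $\hat\zeta\in H^1_0(Z^\sharp)$ solves $-\Delta\hat\zeta=h^\sharp$, then $\zeta^\sharp\le\hat\zeta$ in $Z^\sharp$.
\end{theorem}

For the Robin condition the inequality $u^\sharp\le v$ can fail (Remark~\ref{rem:pointwise}), and one compares norms instead. For $0<p,q<\infty$ the Lorentz quasi-norm is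
\[
\|g\|_{L^{p,q}(\Omega)}=p^{1/q}\Big(\int_0^\infty t^q\mu_g(t)^{q/p}\,\frac{dt}t\Big)^{1/q}.
\]
It depends only on $\mu_g$, it is homogeneous and monotone in $|g|$, and $\|g\|_{L^{p,p}}=\|g\|_{L^p}$. On an indicator function it equals $\|\mathbf 1_A\|_{L^{p,q}}=(p/q)^{1/q}|A|^{1/p}$, so $p$ fixes the balance between height and spread, and a larger $p$ gives more weight to height.

\begin{theorem}[{\cite[Theorem~1]{ANT}}]\label{thm:ANT}
In the setting above,
\begin{align*}
\|u\|_{L^{p,1}(\Omega)}&\le\|v\|_{L^{p,1}(\Omega^\sharp)}&&\text{for }0<p\le\tfrac N{2N-2},\\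
\|u\|_{L^{2p,2}(\Omega)}&\le\|v\|_{L^{2p,2}(\Omega^\sharp)}&&\text{for }0<p\le\tfrac N{3N-4}.
\end{align*}
\end{theorem}

Each family contains a Lebesgue norm only at $p=1$. For $N=2$ both ranges end at $p=1$ and give the comparisons in $L^1$ and $L^2$; for $N\ge3$ both stop short of $1$. Open Problem~2 of \cite{ANT} asks whether $\|u\|_{L^1(\Omega)}\le\|v\|_{L^1(\Omega^\sharp)}$ holds also for $N\ge3$.

\subsection*{What to expect}
For large $\beta$ the problem is formally close to the Dirichlet problem, where every norm compares. Small $\beta$ is more telling. Let $\Omega_i$ be a component of $\Omega$, with $|\Omega_i|=\omega_NR_i^N$ and $P_i=\mathcal H^{N-1}(\partial\Omega_i)$. Testing \eqref{eq:robin} with $\mathbf 1_{\Omega_i}$ shows that the mean of $\beta u$ over $\partial\Omega_i$ is $P_i^{-1}\int_{\Omega_i}f$. Near the Neumann limit one expects $\beta u$ to be close to this constant in all of $\Omega_i$. Heuristically, then,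
\[
\beta\|u\|_{L^1}\approx\sum_i\frac{|\Omega_i|}{P_i}\int_{\Omega_i}f\le\frac RN\int_\Omega f\approx\beta\|v\|_{L^1},
\]
because $|\Omega_i|/P_i\le R_i/N\le R/N$ by the isoperimetric inequality. For larger exponents the picture changes. If $f$ lives on one component, a ball of radius $\rho<R$, then $\beta\|u\|_{L^p}$ is close to $|B_\rho|^{1/p}\,\mathcal H^{N-1}(\partial B_\rho)^{-1}\int f$, a multiple of $\rho^{N/p-(N-1)}$, while $\beta\|v\|_{L^p}$ is close to the same multiple of $R^{N/p-(N-1)}$. The larger ball loses when $p>N/(N-1)$. So one guesses that the $L^1$ comparison holds in every dimension and that the comparison fails above $N/(N-1)$. Both guesses are correct.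

\subsection*{Results}
\begin{theorem}\label{thm:L1}
For every $N\ge2$, every $\beta>0$, every bounded open set $\Omega\subset\mathbb R^N$ with Lipschitz boundary and every nonnegative $f\in L^2(\Omega)$, $f\not\equiv0$,
\[
\|u\|_{L^1(\Omega)}\le\|v\|_{L^1(\Omega^\sharp)}.
\]
\end{theorem}

The proof goes through the \emph{Robin torsion function} $w\in H^1(\Omega)$, the solution for $f\equiv1$:
\begin{equation}\label{eq:torsion}
\int_\Omega\nabla w\cdot\nabla\eta\,dx+\beta\int_{\partial\Omega}w\eta\,d\mathcal H^{N-1}=\int_\Omega\eta\,dx\qquad\text{for all }\eta\in H^1(\Omega).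
\end{equation}
It is continuous on $\overline\Omega$ (Lemma~\ref{lem:cont}). The torsion function of $\Omega^\sharp=B_R$ is
\[
w_B(x)=\frac{R^2-|x|^2}{2N}+\frac R{N\beta},
\]
since $-\Delta w_B=1$ and $\partial_\nu w_B=-R/N=-\beta w_B$ on $\partial B_R$; we also write $w_B(r)$ for its value at $|x|=r$. For the constant source the pointwise comparison does hold.

\begin{theorem}\label{thm:torsion}
For all $N\ge2$, $w^\sharp\le w_B$ in $\Omega^\sharp$.
\end{theorem}

Two complements, not needed for Theorem~\ref{thm:L1}, describe equality and the failure for large exponents.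

\begin{theorem}\label{thm:equality}
One has $\max_{\overline\Omega}w=w_B(0)$ only if $\Omega$ is a ball. Equality holds in Theorem~\ref{thm:L1} if and only if, for some $x_1\in\mathbb R^N$, $\Omega=B_R(x_1)$ and $f=f^\sharp(\cdot-x_1)$ almost everywhere.
\end{theorem}

\begin{proposition}\label{prop:fail}
If $p>\frac N{N-1}$ and $0<q<\infty$, there are $\beta$, $\Omega$ and $f$ as above with $\|u\|_{L^{p,q}(\Omega)}>\|v\|_{L^{p,q}(\Omega^\sharp)}$.
\end{proposition}

For $N\ge3$ this includes $p=q=2$, so the $L^2$ comparison fails for general $f$. We claim nothing for $1<p\le\frac N{N-1}$ when $N\ge3$.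

Section~\ref{sec:prelim} recalls the tools. Section~\ref{sec:duality} derives Theorem~\ref{thm:L1} from Theorem~\ref{thm:torsion} and proves Proposition~\ref{prop:fail}. Section~\ref{sec:construction} introduces the sup-convolution behind Theorem~\ref{thm:torsion} and computes it for one and two balls. Section~\ref{sec:boundary} treats the boundary behavior of $w$, and Sections~\ref{sec:proof} and~\ref{sec:equality} prove Theorems~\ref{thm:torsion} and~\ref{thm:equality}.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Lipschitz sets}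
That $\Omega$ has Lipschitz boundary means that for each $x_0\in\partial\Omega$ there are orthonormal coordinates $x=(x',x_N)$ centered at $x_0$, a radius $\rho_0>0$ and a function $\gamma:\mathbb R^{N-1}\to\mathbb R$ with $\gamma(0)=0$ and Lipschitz constant $L$ such that
\begin{equation}\label{eq:chart}
\Omega\cap B_{\rho_0}=\{x_N>\gamma(x')\}\cap B_{\rho_0}.
\end{equation}
The map $\Psi(x',s)=(x',\gamma(x')+s)$ is a bi-Lipschitz homeomorphism of $\mathbb R^N$ with Jacobian determinant $1$. Let $D=\{|(x',s)|<a\}$ with $a=\rho_0/(1+L)$, let $D^\pm=D\cap\{\pm s>0\}$ and $D^0=D\cap\{s=0\}$. Then $V=\Psi(D)\subset B_{\rho_0}$ is an open neighborhood of $x_0$ with $V\cap\Omega=\Psi(D^+)$ and $V\cap\partial\Omega=\Psi(D^0)$, and $d\mathcal H^{N-1}=\sqrt{1+|\nabla\gamma|^2}\,dx'$ on $V\cap\partial\Omega$. Two consequences will be used: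
\begin{itemize}
\item[(L1)] every $x_0\in\partial\Omega$ has an open neighborhood $V$ such that $V\cap\Omega$ is connected;
\item[(L2)] every nonempty relatively open subset of $\partial\Omega$ has positive $\mathcal H^{N-1}$ measure.
\end{itemize}
Functions in $W^{1,1}(\Omega)$ have a trace on $\partial\Omega$, which is the restriction for functions continuous on $\overline\Omega$, and for every vector field $X$ of class $C^1$ near $\overline\Omega$ the divergence theorem holds:
\begin{equation}\label{eq:div}
\int_\Omega\big(X\cdot\nabla\eta+\eta\operatorname{div}X\big)\,dx=\int_{\partial\Omega}\eta\,X\cdot\nu\,d\mathcal H^{N-1},\qquad\eta\in W^{1,1}(\Omega).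
\end{equation}

\subsection*{Weak solutions}
Let $|x|\le d_0$ on $\Omega$. Taking $X=x$ and $\eta=\phi^2$ in \eqref{eq:div} gives
\[
N\|\phi\|_{L^2(\Omega)}^2\le d_0\|\phi\|_{L^2(\partial\Omega)}^2+2d_0\|\phi\|_{L^2(\Omega)}\|\nabla\phi\|_{L^2(\Omega)},\qquad\phi\in H^1(\Omega).
\]
Hence the form on the left of \eqref{eq:robin} is coercive on $H^1(\Omega)$, and \eqref{eq:robin} has exactly one solution. The solution is nonnegative: testing with $u^-=\max(-u,0)$ gives
\[
-\int_\Omega|\nabla u^-|^2-\beta\int_{\partial\Omega}(u^-)^2=\int_\Omega fu^-\ge0,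
\]
so $u^-=0$ by coercivity. In particular $u,v,w\ge0$. The sign of $\beta$ matters from the start: for $\beta=0$ the test function $\phi=1$ gives $0=\int f$, and there is no solution.

\subsection*{Rearrangements}
Since $\mu_g$ is nonincreasing and right continuous, $g^\sharp(x)>t$ holds exactly when $\omega_N|x|^N<\mu_g(t)$. So $\{g^\sharp>t\}$ is the open centered ball of volume $\mu_g(t)$, and $g^\sharp(0)=\max|g|$ for $g\in C(\overline\Omega)$. For measurable $f,g\ge0$ the layer-cake formula gives the Hardy--Littlewood inequality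
\[
\int_\Omega fg=\int_0^\infty\!\!\int_0^\infty|\{f>s\}\cap\{g>t\}|\,ds\,dt\le\int_0^\infty\!\!\int_0^\infty\min\{\mu_f(s),\mu_g(t)\}\,ds\,dt=\int_{\Omega^\sharp}f^\sharp g^\sharp .
\]

\subsection*{Three inequalities about volume}
\begin{itemize}
\item \emph{Brunn--Minkowski.} For nonempty bounded open sets $A,A'\subset\mathbb R^N$ and $\theta\in(0,1)$, the open set $(1-\theta)A+\theta A'$ satisfies $|(1-\theta)A+\theta A'|^{1/N}\ge(1-\theta)|A|^{1/N}+\theta|A'|^{1/N}$.
\item \emph{Area formula.} If $T:\Omega\to\mathbb R^N$ is locally Lipschitz and $G\subset\Omega$ is a Borel set, then $|T(G)|\le\int_G|\det DT|\,dx$.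
\item \emph{Arithmetic--geometric mean.} A symmetric matrix $M\ge0$ of order $N$ with $\operatorname{tr}M=N$ has $0\le\det M\le1$, and $\det M=1$ only if $M=I$.
\end{itemize}

\section{Duality and the exponent}\label{sec:duality}

The $L^1$ norm of the nonnegative function $u$ is linear in $f$, and the torsion function represents this linear functional. This is what singles out $p=1$.

\begin{proof}[Proof of Theorem~\ref{thm:L1} from Theorem~\ref{thm:torsion}]
Take $\phi=w$ in \eqref{eq:robin} and $\eta=u$ in \eqref{eq:torsion}. The left sides coincide, so $\int_\Omega u=\int_\Omega fw$. The same argument in $\Omega^\sharp$ gives $\int_{\Omega^\sharp}v=\int_{\Omega^\sharp}f^\sharp w_B$. Since $u,v,w,f\ge0$, the Hardy--Littlewood inequality and Theorem~\ref{thm:torsion} give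
\begin{equation}\label{eq:chain}
\|u\|_{L^1(\Omega)}=\int_\Omega fw\le\int_{\Omega^\sharp}f^\sharp w^\sharp\le\int_{\Omega^\sharp}f^\sharp w_B=\|v\|_{L^1(\Omega^\sharp)}.
\end{equation}
\end{proof}

\begin{remark}
Pointwise information on $w$ cannot be avoided. For $x_0\in\Omega$ and $f=|B_\varepsilon|^{-1}\mathbf 1_{B_\varepsilon(x_0)}$, the outer terms of \eqref{eq:chain} are the means of $w$ over $B_\varepsilon(x_0)$ and of $w_B$ over $B_\varepsilon$. Letting $\varepsilon\to0$, Theorem~\ref{thm:L1} yields $w(x_0)\le w_B(0)$.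
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:fail}]
Let $\Omega=B_1\cup B'$, where $B'$ is a ball of radius $\varepsilon>0$ with $\overline{B'}\cap\overline{B_1}=\emptyset$, and let $f=\mathbf 1_{B_1}$. Then $R^N=1+\varepsilon^N$, so $R>1$. The solution is $u=\frac{1-|x|^2}{2N}+\frac1{N\beta}$ in $B_1$ and $u=0$ in $B'$, hence $\beta u\ge\frac1N\mathbf 1_{B_1}$.

In $B_R$ we have $f^\sharp=\mathbf 1_{B_1}$. Let $v$ be the radial function with
\[
-v'(s)=\frac sN\quad(s\le1),\qquad-v'(s)=\frac{s^{1-N}}N\quad(1\le s\le R),\qquad v(R)=\frac{R^{1-N}}{N\beta}.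
\]
It is of class $C^1$, it satisfies $-s^{1-N}(s^{N-1}v')'=\mathbf 1_{\{s<1\}}$ for $s\neq1$ and $v'(R)+\beta v(R)=0$, so it is the weak solution. As $0\le-v'\le\frac1N$, we get $0\le\beta v\le\frac1N(R^{1-N}+\beta R)$ in $B_R$. Monotonicity, homogeneity and the formula for indicator functions give
\[
\frac{\|u\|_{L^{p,q}(\Omega)}}{\|v\|_{L^{p,q}(\Omega^\sharp)}}\ge\frac{|B_1|^{1/p}}{(R^{1-N}+\beta R)\,|B_R|^{1/p}}=\frac{R^{-N/p}}{R^{1-N}+\beta R}\ \longrightarrow\ R^{\,N-1-N/p}\qquad(\beta\to0).
\]
The limit exceeds $1$ when $p>\frac N{N-1}$, so any small $\beta$ proves the claim.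
\end{proof}

\begin{remark}\label{rem:pointwise}
In this example $u^\sharp\ge\frac1{N\beta}$ in $B_1$, while $v\le\frac1{N\beta}(R^{1-N}+\beta R)<\frac1{N\beta}$ for small $\beta$. So $u^\sharp\le v$ fails for general $f$.
\end{remark}

\section{From the Robin problem to a Dirichlet problem}\label{sec:construction}

\subsection*{The difficulty}
Integrating $-\Delta w=1$ over a superlevel set gives, for smooth data and regular values $t$,
\[
\mu_w(t)=\int_{\{w=t\}\cap\Omega}|\nabla w|\,d\mathcal H^{N-1}+\beta\int_{\{w>t\}\cap\partial\Omega}w\,d\mathcal H^{N-1}.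
\]
With a Dirichlet condition the superlevel sets stay inside the domain, the last term is absent, and the whole boundary of $\{w>t\}$ moves with $t$. With a Robin condition part of that boundary lies on $\partial\Omega$ and does not move, and $w$ need not be constant there. What comes for free is only its mean: \eqref{eq:torsion} with $\eta=1$ and the isoperimetric inequality show that the mean of $w$ over $\partial\Omega$ is $|\Omega|/(\beta\mathcal H^{N-1}(\partial\Omega))\le\frac R{N\beta}=w_B(R)$. We therefore look for a function built from $w$ that is nonpositive at the boundary, so that Theorem~\ref{thm:talenti} applies to it.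

\subsection*{A first attempt}
From now on
\[
b=\beta R .
\]
For the ball, $bNw_B(x)=\frac b2(R^2-|x|^2)+R^2$ and $-N\nabla w_B(x)=x$, so that
\begin{equation}\label{eq:ballid}
bNw_B(x)-\tfrac12\big(R^2+|x|^2\big)=\tfrac{1+b}2\big(R^2-|x|^2\big),
\end{equation}
and the right side solves $-\Delta\zeta=(1+b)N$ in $B_R$ with zero boundary values. This suggests $P=bNw-\frac12(R^2+N^2|\nabla w|^2)$ for general $\Omega$. If $w$ is smooth up to the boundary, then $N|\nabla w|\ge N|\partial_\nu w|=\beta Nw=:s$ on $\partial\Omega$, so $P\le Rs-\frac12(R^2+s^2)\le0$ there, as desired. In the interior, however,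
\[
-\Delta P=bN+N^2|D^2w|^2\ge bN+N(\Delta w)^2=(1+b)N .
\]
So $P$ is a supersolution, and an upper bound needs a subsolution. The remedy is to keep the values of $P$ but to assign them to other points.

\subsection*{The sup-convolution}
Replace the vector $-N\nabla w(x)$ by a free variable $z$, and tie $x$ and $z$ to a point $y$ between them. For $x\in\overline\Omega$ and $y,z\in\mathbb R^N$ put
\begin{equation}\label{eq:Phi}
H(x,z)=bNw(x)-\tfrac12\big(R^2+|z|^2\big),\qquad\Phi(y)=\max\big\{H(x,z):x\in\overline\Omega,\ bx+z=(1+b)y\big\}.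
\end{equation}
Given $y$, the point $x$ determines $z=(1+b)y-bx$, so $\Phi(y)$ is the maximum of a continuous function of $x$ on the compact set $\overline\Omega$ (Lemma~\ref{lem:cont}). A pair $(x,z)$ that attains it is called \emph{optimal} for $y$. If $x$ is interior, the gradient $bN\nabla w(x)+bz$ of the maximized function vanishes, so
\begin{equation}\label{eq:T}
z=-N\nabla w(x),\qquad y=T(x):=\frac{bx-N\nabla w(x)}{1+b},
\end{equation}
and $\Phi(T(x))=P(x)$. Thus $\Phi$ carries values of $P$, moved by the map $T$.

The constants in \eqref{eq:Phi} are dictated by the ball. With a coefficient $\alpha$ in front of $Nw$ and the constraint $\lambda x+z=(1+\lambda)y$, the first-order condition is $\alpha N\nabla w(x)+\lambda z=0$. It reduces to $z=-N\nabla w(x)$ when $\alpha=\lambda$; then $T$ is the identity for the centered ball and $\operatorname{div}T=N$ for every $\Omega$. At a boundary maximum we shall have $\beta Nw(x)\le|z|$, whence $\alpha Nw(x)-\frac12|z|^2\le\frac\alpha\beta|z|-\frac12|z|^2\le\frac{\alpha^2}{2\beta^2}$. The last inequality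 is an equality only for $|z|=\alpha/\beta$, and on $\partial B_R$ one has $|z|=R$. This forces $\alpha=\beta R$ and the constant $\frac12R^2$.

The proof of Theorem~\ref{thm:torsion} consists of four facts about $\Phi$ and the set $Z=\{\Phi>0\}$:
\begin{enumerate}
\item[(i)] for $y\in Z$ every optimal $x$ lies in $\Omega$, so in $Z$ the boundary condition is no longer seen;
\item[(ii)] $Z$ is covered by the image under $T$ of a set on which $T$ does not increase volume, so $|Z|\le|\Omega|$;
\item[(iii)] $\Phi$ is a subsolution of $-\Delta\zeta=(1+b)N$ in $Z$, so Theorem~\ref{thm:talenti} bounds its superlevel sets from above;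
\item[(iv)] the superlevel sets of $\Phi$ contain Minkowski combinations of superlevel sets of $w$ with balls, so the Brunn--Minkowski inequality bounds them from below.
\end{enumerate}

\begin{example}[One ball and two balls]\label{ex:balls}
Fix $R$ and $b=\beta R$, and consider a component $B_\rho(a)$ of $\Omega$; thus $\rho\le R$. On it $Nw(x)=\frac12(\rho^2-|x-a|^2)+\frac\rho\beta$. For fixed $y$, the function $x\mapsto H(x,(1+b)y-bx)$ is a strictly concave quadratic polynomial with gradient $-b(x-a)+bz$. Its critical point has $z=x-a$, which means $x=y+\frac a{1+b}$ and $z=y-c$ with $c=\frac{b}{1+b}a$. Since $b\rho/\beta=R\rho$, the critical value is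
\[
Q(y)=\tfrac b2\big(\rho^2-|z|^2\big)+R\rho-\tfrac12\big(R^2+|z|^2\big)=\tfrac{1+b}2\big(\rho^2-|y-c|^2\big)-\tfrac12(R-\rho)^2 .
\]
If $|y-c|\le\rho$ the critical point lies in $\overline{B_\rho(a)}$, and the maximum over this ball is $Q(y)$. Otherwise the maximum is at most $Q(y)<0$.

For $\Omega=B_R$ we get $\Phi^+=\frac{1+b}2(R^2-|y|^2)_+$, $Z=B_R$ and $T=\mathrm{id}$: the sup-convolution is exactly the Dirichlet solution in \eqref{eq:ballid}.

For $\Omega=B_{\rho_1}(a_1)\cup B_{\rho_2}(a_2)$ with disjoint closures and $R^N=\rho_1^N+\rho_2^N$ we get $\Phi^+=\max\{Q_1,Q_2,0\}$, and the four facts read as follows. (i) If $Q_i(y)>0$ then $|y-c_i|<\rho_i$, so an optimal point is interior. (ii) The map $T$ translates the $i$th ball by $-a_i/(1+b)$, and $Z$ is a union of at most two balls with centers $c_i$ and radii less than $\rho_i$. The centers are closer than before by the factor $\frac b{1+b}$, so the images may overlap: $T$ need not be injective, and overlaps only decrease $|Z|$. (iii) Each $Q_i$ solves $-\Delta Q_i=(1+b)N$; their maximum is a subsolution,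 and not a solution across the set where they cross. (iv) If $\{w>t\}=B_{r_1}(a_1)\cup B_{r_2}(a_2)$ and $r^N=r_1^N+r_2^N$, then $\frac b{1+b}\{w>t\}+\frac1{1+b}B_r$ is the union of the balls with centers $c_i$ and radii $\frac{br_i+r}{1+b}\ge r_i$. When these balls are disjoint their volume is at least $\omega_Nr^N$ by inspection; when they overlap, the Brunn--Minkowski inequality says that it still is.
\end{example}

\section{The torsion function at the boundary}\label{sec:boundary}

The construction needs two properties of $w$ on $\partial\Omega$: continuity, so that the maximum in \eqref{eq:Phi} exists, and a pointwise form of the Robin condition at a boundary maximum. These, with the trace and \eqref{eq:div}, are the places where the Lipschitz hypothesis enters the proof of Theorem~\ref{thm:torsion}.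

\begin{lemma}\label{lem:cont}
$w\in C^\infty(\Omega)\cap C(\overline\Omega)$.
\end{lemma}

\begin{proof}
Interior smoothness holds because $w+\frac{|x|^2}{2N}$ is weakly harmonic in $\Omega$. At a boundary point $x_0$ we flatten the boundary, reflect evenly, and absorb the Robin term into bounded lower-order coefficients, so that $x_0$ becomes an interior point for an equation in divergence form.

\emph{Flattening.} With the notation of Section~\ref{sec:prelim}, let $W=w\circ\Psi\in H^1(D^+)$ and
\[
A=(D\Psi)^{-1}(D\Psi)^{-T}=\begin{pmatrix}I&-\nabla\gamma\\-\nabla\gamma^T&1+|\nabla\gamma|^2\end{pmatrix},\qquad\hat\beta=\beta\sqrt{1+|\nabla\gamma|^2}.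
\]
Both depend only on $x'$ and are bounded, and $A\xi\cdot\xi=|(D\Psi)^{-T}\xi|^2\ge(1+L)^{-2}|\xi|^2$. For $\zeta\in C^1_c(D)$, the function equal to $\zeta\circ\Psi^{-1}$ in $V\cap\Omega$ and to $0$ elsewhere in $\Omega$ is Lipschitz, hence admissible in \eqref{eq:torsion}. Changing variables,
\begin{equation}\label{eq:flat}
\int_{D^+}A\nabla W\cdot\nabla\zeta=\int_{D^+}\zeta-\int_{D^0}\hat\beta W\zeta\,dx'.
\end{equation}

\emph{Reflecting.} Extend $W$ to $D$ by $W(x',-s)=W(x',s)$; then $W\in H^1(D)$ and $\nabla W(x',s)=J\nabla W(x',-s)$ with $J=\operatorname{diag}(1,\dots,1,-1)$. Apply \eqref{eq:flat} to $\zeta^*(x',s)=\zeta(x',-s)$, whose gradient is $J\nabla\zeta(x',-s)$, and substitute $s\to-s$. This gives \eqref{eq:flat} with $D^-$ in place of $D^+$ and $JAJ$ in place of $A$. Let $\tilde A=A$ in $D^+$ and $\tilde A=JAJ$ in $D^-$; it is bounded, measurable and elliptic with the same constant. Adding the two identities,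
\[
\int_D\tilde A\nabla W\cdot\nabla\zeta=\int_D\zeta-2\int_{D^0}\hat\beta W\zeta\,dx'.
\]

\emph{Absorbing the surface term.} The function $g=W\zeta\in H^1(D)$ has compact support, so for almost every $x'$ we have $\int_{s>0}\partial_sg\,ds=-g(x',0)$ and $\int_{s<0}\partial_sg\,ds=g(x',0)$. Multiplying by $\hat\beta(x')$ and integrating in $x'$ gives $-2\int_{D^0}\hat\beta W\zeta\,dx'=\int_D\operatorname{sgn}(s)\hat\beta\,\partial_s(W\zeta)$. With the bounded field $\mathbf c=\operatorname{sgn}(s)\hat\beta\,(0,\dots,0,1)$ we obtain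
\[
\int_D\big[(\tilde A\nabla W-\mathbf cW)\cdot\nabla\zeta-(\mathbf c\cdot\nabla W)\,\zeta\big]=\int_D\zeta\qquad\text{for all }\zeta\in C^1_c(D).
\]
This is a linear equation in divergence form with bounded measurable coefficients, uniformly elliptic principal part and bounded right side. Its $H^1$ solutions are locally bounded by \cite[Theorem~8.17]{GT}, applied to $W$ and $-W$, and locally H\"older continuous by \cite[Theorem~8.22]{GT}. Hence $W\circ\Psi^{-1}$ extends $w$ continuously to $V\cap\overline\Omega$.
\end{proof}

If $w-q$ has a maximum at a boundary point where $\partial\Omega$ and $w$ are smooth, then $\partial_\nu(w-q)\ge0$ there, so $\beta w\le-\partial_\nu q\le|\nabla q|$. At a Lipschitz boundary point neither $\nu$ nor $\nabla w$ need exist, but the outer inequality still makes sense and still holds.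

\begin{lemma}\label{lem:bdry}
Let $q\in C^2(\mathbb R^N)$. If $w-q$ attains its maximum over $\overline\Omega$ at $x_0\in\partial\Omega$, then $\beta w(x_0)\le|\nabla q(x_0)|$.
\end{lemma}

\begin{proof}
Suppose not, and use the coordinates \eqref{eq:chart}, so $x_0=0$. After decreasing $\rho_0$, continuity gives $c>0$ with $\beta w-|\nabla q|\ge2c$ on $\overline\Omega\cap B_{\rho_0}$. Let $m=w-q$ and $k=1+\sup_{B_{\rho_0}}|\Delta q|$. By \eqref{eq:torsion} and \eqref{eq:div} with $X=\nabla q$, every $\eta\in H^1(\Omega)$ with $\eta\ge0$ that vanishes outside a compact subset of $B_{\rho_0}$ satisfies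
\begin{equation}\label{eq:m}
\int_\Omega\nabla m\cdot\nabla\eta=\int_\Omega(1+\Delta q)\eta-\int_{\partial\Omega}(\beta w+\partial_\nu q)\eta\le k\int_\Omega\eta-2c\int_{\partial\Omega}\eta .
\end{equation}
In weak form, $-\Delta m\le k$ and $\partial_\nu m\le-2c$ near $0$. We add to $m$ a function $\psi$ with $\Delta\psi\ge k$ and slope at most $c$ that is larger at $0$ than on a small sphere $\partial B_\rho$, and apply the weak maximum principle. Such a $\psi$ exists because a slope of order $c$ buys a height of order $c\rho$, while compensating $k$ costs only $k\rho^2$. A subharmonic function that peaks near $0$ needs a pole outside $\overline\Omega$ at a distance comparable to $\rho$, and the Lipschitz condition provides one.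

\emph{The barrier.} Let $0<\rho<\rho_0$, $\xi=(0,-\rho/4)$ and $\ell=4\sqrt{1+L^2}$. Then $\xi\notin\overline\Omega$, and for $x\in\overline\Omega\cap\overline{B_\rho}$ we have $x_N\ge\gamma(x')\ge-L|x'|$, so
\[
\tfrac\rho4\le\big(x_N+\tfrac\rho4\big)+L|x'|\le\sqrt{1+L^2}\,|x-\xi|,\qquad\text{that is,}\qquad|x-\xi|\ge\rho/\ell .
\]
Put $\varepsilon=c/(2N\ell^{N+1})$, which does not depend on $\rho$, and
\[
\psi(x)=\varepsilon\rho^{N+1}|x-\xi|^{-N}+\frac k{2N}|x|^2 .
\]
This function is smooth near $\overline\Omega$. Since $\Delta|x-\xi|^{-N}=2N|x-\xi|^{-N-2}>0$, we have $\Delta\psi\ge k$. On $\overline\Omega\cap\overline{B_\rho}$ we have $|\nabla\psi|\le\varepsilon N\ell^{N+1}+k\rho/N=\frac c2+k\rho/N$. Finally $\psi(0)=4^N\varepsilon\rho$, while on $\partial B_\rho$, where $|x-\xi|\ge\frac34\rho$, we have $\psi\le(\frac43)^N\varepsilon\rho+\frac k{2N}\rho^2$. Fix $\rho$ so small that $k\rho/N\le\frac c2$ and $(\frac43)^N\varepsilon\rho+\frac k{2N}\rho^2<4^N\varepsilon\rho$, and let $\lambda$ lie strictly between the last two numbers.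

\emph{The contradiction.} Let $h=m-m(0)+\psi-\lambda\in H^1(\Omega)\cap C(\overline\Omega)$. Then $h(0)>0$, and $h<0$ on $\overline\Omega\cap\partial B_\rho$ because $m\le m(0)$. The compact set $\{h\ge0\}\cap\overline\Omega\cap\overline{B_\rho}$ is therefore contained in $B_{\rho'}$ for some $\rho'<\rho$. Hence $\eta=h^+\mathbf 1_{B_\rho}$, which is the product of $h^+$ with a smooth cutoff function, belongs to $H^1(\Omega)\cap C(\overline\Omega)$, and $\nabla h\cdot\nabla\eta=|\nabla\eta|^2$ almost everywhere. By \eqref{eq:div} with $X=\nabla\psi$,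
\[
\int_\Omega\nabla\psi\cdot\nabla\eta=-\int_\Omega\eta\,\Delta\psi+\int_{\partial\Omega}\eta\,\partial_\nu\psi\le-k\int_\Omega\eta+c\int_{\partial\Omega}\eta .
\]
Adding \eqref{eq:m} gives $\int_\Omega|\nabla\eta|^2\le-c\int_{\partial\Omega}\eta$. The right side is negative by (L2), since $\eta\ge0$ is continuous and $\eta(0)>0$. This is impossible.
\end{proof}

\section{Proof of the pointwise bound}\label{sec:proof}

Let $H$, $\Phi$ and $T$ be as in \eqref{eq:Phi} and \eqref{eq:T}, and $Z=\{\Phi>0\}$. The function $\Phi$ is continuous, being the maximum over the compact set $\overline\Omega$ of a jointly continuous function of $(x,y)$. Also $\Phi(y)\to-\infty$ as $|y|\to\infty$, because $w$ is bounded and $|(1+b)y-bx|\to\infty$ uniformly in $x\in\overline\Omega$. So $Z$ is a bounded open set; define $R_Z\ge0$ by $|Z|=\omega_NR_Z^N$.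

\begin{lemma}[Optimal points are interior]\label{lem:interior}
If $y\in Z$ and $(x,z)$ is optimal for $y$, then $x\in\Omega$.
\end{lemma}

\begin{proof}
The point $x$ maximizes $w-q$ over $\overline\Omega$, where $q(\tilde x)=\frac1{2bN}|(1+b)y-b\tilde x|^2$, and $\nabla q(x)=-z/N$. If $x\in\partial\Omega$, Lemma~\ref{lem:bdry} gives $\beta Nw(x)\le|z|$. Since $b=\beta R$,
\[
\Phi(y)=R\,\beta Nw(x)-\tfrac12\big(R^2+|z|^2\big)\le R|z|-\tfrac12\big(R^2+|z|^2\big)=-\tfrac12\big(R-|z|\big)^2\le0,
\]
which contradicts $y\in Z$.
\end{proof}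

This is the only use of the Robin condition. From here on only the equation $-\Delta w=1$ at interior points matters. We know nothing about the shape of $Z$, but Theorem~\ref{thm:talenti} asks only for its volume.

\begin{lemma}[Volume of $Z$]\label{lem:volume}
Let $G=\{x\in\Omega:DT(x)\ge0\}$. Then
\begin{equation}\label{eq:volume}
|Z|\le|T(G)|\le\int_G\det DT\,dx\le|G|\le|\Omega|.
\end{equation}
In particular $R_Z\le R$.
\end{lemma}

\begin{proof}
The map $T$ is smooth in $\Omega$ and $DT=\frac1{1+b}(bI-ND^2w)$ is symmetric, so $G$ is relatively closed in $\Omega$. Let $y\in Z$ and let $(x,z)$ be optimal. By Lemma~\ref{lem:interior}, $x$ is an interior maximum point of $\tilde x\mapsto bNw(\tilde x)-\frac12|(1+b)y-b\tilde x|^2$. The first-order condition is \eqref{eq:T}, so $y=T(x)$. The second-order condition is $bND^2w(x)-b^2I\le0$, so $x\in G$. Thus $Z\subset T(G)$. Moreover $\operatorname{tr}DT=\frac1{1+b}(bN-N\Delta w)=N$ in $\Omega$, hence $0\le\det DT\le1$ on $G$, and the area formula gives \eqref{eq:volume}.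
\end{proof}

Next we bound the superlevel sets of $\Phi$. The function $\Phi$ is only known to be continuous, so we do not compute its Laplacian. Instead we translate an optimal configuration rigidly. This touches $\Phi$ from below by a smooth function whose Laplacian is exactly $-(1+b)N$; no Hessian of $w$ appears, and the loss that spoiled $P$ is gone.

\begin{lemma}[Superlevel sets of $\Phi$]\label{lem:levels}
For every $c\ge0$,
\begin{equation}\label{eq:levels}
|\{\Phi>c\}|\le\omega_N\Big(R_Z^2-\frac{2c}{1+b}\Big)_+^{N/2}\le\omega_N\Big(R^2-\frac{2c}{1+b}\Big)_+^{N/2}.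
\end{equation}
\end{lemma}

\begin{proof}
The second inequality follows from $R_Z\le R$. If $Z=\emptyset$ the first one is trivial, since $\{\Phi>c\}\subset Z$. Let $Z\neq\emptyset$ and let $\zeta\in H^1_0(Z)$ solve $-\Delta\zeta=(1+b)N$ in $Z$. Then $\zeta\in C^\infty(Z)$, and testing with $\zeta^-$ gives $\zeta\ge0$. We show that $d=\Phi-\zeta\le0$ in $Z$.

\emph{Sub-mean-value property.} Let $y_0\in Z$ and let $(x_0,z_0)$ be optimal for $y_0$, so $x_0\in\Omega$. Let $s>0$ be such that $B_s(x_0)\subset\Omega$ and $\overline{B_s(y_0)}\subset Z$. For $|\delta|<s$ we have $b(x_0+\delta)+(z_0+\delta)=(1+b)(y_0+\delta)$, so $(x_0+\delta,z_0+\delta)$ is a competitor for $y_0+\delta$ and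
\[
d(y_0+\delta)\ge g(\delta):=bNw(x_0+\delta)-\tfrac12\big(R^2+|z_0+\delta|^2\big)-\zeta(y_0+\delta),
\]
with equality at $\delta=0$. Since $\Delta g=-bN-N+(1+b)N=0$, the mean of $d$ over $B_s(y_0)$ is at least $g(0)=d(y_0)$.

\emph{Maximum principle.} Suppose that $d$ takes a positive value $S_0$. As $d\le\Phi$, the set $\{d\ge S_0\}$ lies in $K=\{\Phi\ge S_0\}$, a compact subset of $Z$. So $d$ attains its supremum $S\ge S_0$, and $M=\{d=S\}$ is a nonempty closed subset of $K$, hence compact. If $y_0\in M$, then the continuous function $d\le S$ has mean at least $S$ over $B_s(y_0)$, so $B_s(y_0)\subset M$. Thus $M$ is nonempty, compact and open in $\mathbb R^N$, which is impossible. Note that no regularity of $\partial Z$ was needed: only $\zeta\ge0$ was used there.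

\emph{Symmetrization.} Theorem~\ref{thm:talenti} with $h=(1+b)N$ gives $\zeta^\sharp(y)\le\frac{1+b}2(R_Z^2-|y|^2)$. For $c\ge0$ we have $\{\Phi>c\}\subset\{\zeta>c\}$, and $|\{\zeta>c\}|=|\{\zeta^\sharp>c\}|$ is at most the volume of the set $\{|y|^2<R_Z^2-\frac{2c}{1+b}\}$.
\end{proof}

It remains to return from $\Phi$ to $w$. By definition $\Phi\big(\frac{bx+z}{1+b}\big)\ge H(x,z)$ for \emph{every} pair $(x,z)$. Taking $z=0$ alone would shrink a superlevel set of $w$ by the factor $\frac b{1+b}$. We let $z$ range over a centered ball, the cheapest set of given volume for the cost $\frac12|z|^2$, and give it the volume of the superlevel set, as in the case $\Omega=B_R$, where $z=x$.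

\begin{proof}[Proof of Theorem~\ref{thm:torsion}]
Let $t\ge0$ be such that the open set $A_t=\{x\in\Omega:w(x)>t\}$ is nonempty, and write $|A_t|=\omega_Nr^N$ with $r\in(0,R]$. We claim that $t\le w_B(r)$. Let $c=bNt-\frac12(R^2+r^2)$. For $x\in A_t$ and $z\in B_r$ we have $H(x,z)>c$, so
\[
\frac b{1+b}A_t+\frac1{1+b}B_r\subset\{\Phi>c\}.
\]
Both $A_t$ and $B_r$ have volume $\omega_Nr^N$, so the Brunn--Minkowski inequality gives $|\{\Phi>c\}|\ge\omega_Nr^N$. If $c\ge0$, then \eqref{eq:levels} and $r>0$ give $r^2\le R^2-\frac{2c}{1+b}$, that is, $c\le\frac{1+b}2(R^2-r^2)$. If $c<0$ this inequality holds because $r\le R$. By \eqref{eq:ballid},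
\[
bNt=c+\tfrac12\big(R^2+r^2\big)\le\tfrac{1+b}2\big(R^2-r^2\big)+\tfrac12\big(R^2+r^2\big)=bNw_B(r),
\]
which proves the claim.

Now let $x\in\Omega^\sharp$. If $t\ge0$ and $\mu_w(t)>\omega_N|x|^N$, then $A_t\neq\emptyset$ and $r>|x|$, so $t\le w_B(r)\le w_B(x)$. Taking the supremum over such $t$ gives $w^\sharp(x)\le w_B(x)$; if there is no such $t$, then $w^\sharp(x)=0<w_B(x)$.
\end{proof}

By Section~\ref{sec:duality}, this also completes the proof of Theorem~\ref{thm:L1}.

\section{The case of equality}\label{sec:equality}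

Equality at the top level forces $|Z|=|\Omega|$, hence equality in the arithmetic--geometric mean inequality, which determines $D^2w$. The boundary condition then determines $\Omega$.

\begin{proof}[Proof of Theorem~\ref{thm:equality}]
\emph{The maximum of $w$.} Assume $\max_{\overline\Omega}w=w_B(0)$ and translate $\Omega$ so that the maximum is attained at the origin. Then $0\in\Omega$: otherwise Lemma~\ref{lem:bdry} with $q=0$ would give $\beta w(0)\le0$. In particular $\nabla w(0)=0$.

By \eqref{eq:Phi} and \eqref{eq:ballid}, $\Phi(0)\ge H(0,0)=\frac{1+b}2R^2$. If $R_Z<R$, then $c=\frac{1+b}2R_Z^2$ is smaller than $\Phi(0)$, so the open set $\{\Phi>c\}$ is nonempty, while \eqref{eq:levels} says that it is null. Hence $R_Z=R$, and all inequalities in \eqref{eq:volume} are equalities: $|\Omega\setminus G|=0$, and $\det DT=1$ almost everywhere in $G$. The set $G$ is relatively closed and dense, so $G=\Omega$, and $\det DT=1$ everywhere by continuity. Since also $DT\ge0$ and $\operatorname{tr}DT=N$, we get $DT=I$, that is, $D^2w=-\frac1NI$ in $\Omega$.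

Let $\Omega_1$ be the component of $\Omega$ that contains $0$, and let $Q(x)=\frac{R^2-|x|^2}{2N}+\frac R{N\beta}$ on $\mathbb R^N$. The function $w-Q$ has zero Hessian in $\Omega_1$ and vanishes at $0$ with its gradient, so $w=Q$ in $\Omega_1$. We show that $\partial\Omega_1$ does not meet $B_R$. Let $\bar x\in\partial\Omega_1$. Components of $\Omega$ are open, so $\bar x\in\partial\Omega$. Take $V$ as in (L1). The connected set $V\cap\Omega$ meets $\Omega_1$, so it lies in $\Omega_1$, and $w=Q$ on $V\cap\overline\Omega$. For $\eta\in C_c^\infty(V)$, subtracting \eqref{eq:div} with $X=\nabla Q$ from \eqref{eq:torsion} gives $\int_{\partial\Omega}(\partial_\nu Q+\beta Q)\eta=0$. Therefore, for almost every $x\in V\cap\partial\Omega$,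
\[
|x|\ge x\cdot\nu=\beta NQ(x)=R+\tfrac\beta2\big(R^2-|x|^2\big).
\]
If $|x|<R$ the right side exceeds $R$, a contradiction; so $|x|\ge R$. By (L2) such points are dense in $V\cap\partial\Omega$, and $|\bar x|\ge R$.

The ball $B_R$ is connected, contains $0\in\Omega_1$ and does not meet $\partial\Omega_1$, so $B_R\subset\Omega_1\subset\Omega$. As $|\Omega|=|B_R|$, the open set $\Omega\setminus\overline{B_R}$ is null, hence empty. An open subset of $\overline{B_R}$ lies in $B_R$, so $\Omega=B_R$.

\emph{The $L^1$ norms.} If $\Omega=B_R(x_1)$ and $f=f^\sharp(\cdot-x_1)$, then $u=v(\cdot-x_1)$ by uniqueness, and the norms agree. Conversely, assume $\|u\|_{L^1}=\|v\|_{L^1}$, so both inequalities in \eqref{eq:chain} are equalities. In particular $\int f^\sharp(w_B-w^\sharp)=0$ with a nonnegative integrand. Since $f\not\equiv0$, there is $t_0>0$ with $\mu_f(t_0)>0$, and $f^\sharp>t_0$ on a centered ball $B_{r_0}$. So $w^\sharp=w_B$ almost everywhere in $B_{r_0}$. Along points $x_j\to0$ where this holds, $\max w\ge w^\sharp(x_j)=w_B(x_j)\to w_B(0)$, and $\max w=w^\sharp(0)\le w_B(0)$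 by Theorem~\ref{thm:torsion}. By the first part $\Omega=B_R(x_1)$ for some $x_1$. We translate so that $x_1=0$; then $w=w_B$ and $\int fw_B=\int f^\sharp w_B$.

For $t>0$ let $F_t=\{f>t\}$ and $\{f^\sharp>t\}=B_{r}$, $r=r(t)$. These sets have equal volume, so $|B_r\setminus F_t|=|F_t\setminus B_r|$ and
\[
\int_{B_r}w_B-\int_{F_t}w_B=\int_{B_r\setminus F_t}\big(w_B-w_B(r)\big)+\int_{F_t\setminus B_r}\big(w_B(r)-w_B\big)\ge0 .
\]
The first integrand is positive in $B_r$, so equality forces $|B_r\setminus F_t|=0$, and then $|F_t\setminus B_r|=0$. By the layer-cake formula the integral of the left side over $t>0$ is $\int f^\sharp w_B-\int fw_B=0$. Hence $F_t$ and $B_{r(t)}$ agree up to a null set for almost every $t$, and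
\[
\int_{B_R}|f-f^\sharp|\,dx=\int_0^\infty\big|\{f>t\}\,\triangle\,\{f^\sharp>t\}\big|\,dt=0 .
\]
Thus $f=f^\sharp$ almost everywhere.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ANT}
A.~Alvino, C.~Nitsch, C.~Trombetti,
\emph{A Talenti comparison result for solutions to elliptic problems with Robin boundary conditions},
arXiv:1909.11950 (2019).

\bibitem{GT}
Gilbarg and Trudinger,
\emph{Elliptic Partial Differential Equations of Second Order}.

\bibitem{Tal}
G.~Talenti,
Ann. Scuola Norm. Sup. Pisa (4) \textbf{3} (1976).

\end{thebibliography}
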